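\title{Graphs of given minimum degree with the most $H$-colorings:\\ a counterexample and a partial classification}

\begin{abstract}
Let $\hom(G,H)$ be the number of homomorphisms from $G$ to $H$. A conjecture in a paper of Guggiari and Scott states that for every $H$, all large $\delta$ and all large $n$, the value of $\hom(G,H)$ on $n$-vertex graphs $G$ of minimum degree $\delta$ is at most the largest of the three values suggested by disjoint copies of $K_{\delta+1}$, disjoint copies of $K_{\delta,\delta}$, and $K_{\delta,n-\delta}$. We disprove it. Let $K_k^\circ$ be the complete looped graph on $k$ vertices. For $H=K_7^\circ\sqcup K_3$ the inequality fails for every $\delta\ge3$ and all large $n$. For $H=K_k^\circ\sqcup K_3$ with $k\ge4$ and even $\delta\ge4$ we prove a sharp upper bound, attained exactly by disjoint unions of copies of $K_{\delta/2,\delta/2,\delta/2}$. We also show that every counterexample has the form $K_k^\circ\sqcup F$ with $\Delta(F)\le k$, and that for $k$ large in terms of $F$ the conjecture fails exactly when $F$ is loopless and contains a triangle.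
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and have no multiple edges. The graphs that we color, $G$ and $C$, have no loops; the targets $H$ and $F$ may have loops. An \emph{$H$-coloring} of $G$ is a homomorphism from $G$ to $H$, that is, a map $\psi:V(G)\to V(H)$ such that $\psi(u)\psi(v)\in E(H)$ whenever $uv\in E(G)$. We write $\hom(G,H)$ for the number of $H$-colorings of $G$ and $|G|$ for the number of vertices of $G$. For $H=K_q$ these are the proper $q$-colorings of $G$. If $H$ is an edge with a loop at one end, they correspond to the independent sets of $G$, namely the preimages of the unlooped vertex.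

We write $x\sim y$ for adjacency and $N(x)=\{y:y\sim x\}$, so $x\in N(x)$ exactly when $x$ has a loop; $N(S)=\bigcup_{s\in S}N(s)$. The degree of $x$ is $|N(x)|$, so a loop counts once, and $\Delta(H)$ is the maximum degree. The graph $K_k^\circ$ is the complete graph on $k$ vertices with a loop at every vertex; it is $k$-regular, and $\hom(G,K_k^\circ)=k^{|G|}$ for every $G$. The symbol $\sqcup$ denotes disjoint union. Three elementary facts are used throughout. First, $\hom(G,H)$ is the \emph{product} of $\hom(C,H)$ over the components $C$ of $G$. Second, if $C$ is connected, then its image lies in one component of $H$, so $\hom(C,H)$ is the \emph{sum} of $\hom(C,H')$ over the components $H'$ of $H$. Third, if $C$ is connected, then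
\begin{equation}\label{eq:tree}
\hom(C,H)\le |H|\,\Delta(H)^{|C|-1},
\end{equation}
as one sees by coloring the vertices in an order in which every vertex but the first has an earlier neighbor.

\subsection*{The question and three candidates}
Fix $H$ and $\delta\ge1$. Which $n$-vertex graphs $G$ of minimum degree $\delta$ have the most $H$-colorings? Deleting edges of $G$ never destroys an $H$-coloring, so the degree condition is the whole constraint. Three small targets give three different answers.

If $H=K_1^\circ\sqcup K_1^\circ$, then $\hom(G,H)=2^{c}$, where $c$ is the number of components of $G$. Components have at least $\delta+1$ vertices, and disjoint copies of $K_{\delta+1}$ are optimal. If $H=K_2$, then $\hom(G,H)=2^{c}$ for bipartite $G$ and $0$ otherwise. Both sides of a bipartite component have at least $\delta$ vertices, and disjoint copies of $K_{\delta,\delta}$ are optimal. For $H=K_3$ we first compute, for $p,q\ge1$,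
\begin{equation}\label{eq:KpqK3}
\hom(K_{p,q},K_3)=3\cdot2^q+3(2^p-2)=3(2^p+2^q-2):
\end{equation}
the side of size $p$ uses exactly one color ($3$ ways, leaving $2^q$ colorings of the other side) or exactly two colors ($3(2^p-2)$ ways, leaving one). For $\delta\ge3$, copies of $K_{\delta+1}$ have no $3$-coloring, and copies of $K_{\delta,\delta}$ have $(6(2^\delta-1))^{n/2\delta}$, where $(6(2^\delta-1))^{1/2\delta}<2$. The graph $K_{\delta,n-\delta}$ has more than $3\cdot 2^{n-\delta}$ colorings, which is larger when $n$ is large and is within a factor $2^{\delta-1}$ of the bound \eqref{eq:tree} for connected graphs.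

One may guess that for large $\delta$ one of these three constructions is always optimal. This is the conjecture posed in the paper of Guggiari and Scott~\cite{GS}.

\medskip
\noindent\textbf{Conjecture.} \emph{For every graph $H$ there is a constant $\delta_0(H)$ such that for every $\delta\ge\delta_0(H)$ there is a constant $n_0(\delta,H)$ with the following property: every graph $G$ with minimum degree $\delta$ and $|G|\ge n_0(\delta,H)$ satisfies}
\begin{equation}\label{eq:conj}
\hom(G,H)\le\max\Big\{\hom(K_{\delta+1},H)^{\frac{|G|}{\delta+1}},\ \hom(K_{\delta,\delta},H)^{\frac{|G|}{2\delta}},\ \hom(K_{\delta,|G|-\delta},H)\Big\}.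
\end{equation}
\medskip

We say that \emph{the conjecture holds for $H$} if such a $\delta_0(H)$ exists.

\subsection*{Results}
The conjecture is false. Put $H_k=K_k^\circ\sqcup K_3$.

\begin{theorem}\label{thm:counter}
\textup{(a)} If $k\ge7$ and $\delta\ge3$, then for all sufficiently large $n$ there is an $n$-vertex graph $G$ of minimum degree $\delta$ that violates \eqref{eq:conj} for $H=H_k$.
\textup{(b)} The same holds for $k\ge4$ and every even $\delta\ge4$.
In particular, no $\delta_0(H_7)$ exists.
\end{theorem}

Part (b) alone excludes a constant $\delta_0(H_k)$ for each $k\ge4$; part (a) shows that for $k\ge7$ no value $\delta\ge3$ is spared. The violating graphs consist almost entirely of complete tripartite graphs with parts of size about $\delta/2$. For even $\delta$ these are the extremal graphs.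

\begin{theorem}\label{thm:sharp}
Let $k\ge4$ and let $\delta\ge4$ be even. Every graph $G$ with minimum degree at least $\delta$ satisfies
\[
\hom(G,H_k)\le\hom(K_{\delta/2,\delta/2,\delta/2},H_k)^{\frac{|G|}{3\delta/2}}=\big(k^{3\delta/2}+6\big)^{\frac{2|G|}{3\delta}},
\]
with equality if and only if $G$ is a disjoint union of copies of $K_{\delta/2,\delta/2,\delta/2}$.
\end{theorem}

The single component $K_k^\circ$ in $H_k$ is forced. (If $\Delta(H)=0$ and $\delta\ge1$, both sides of \eqref{eq:conj} are $0$, so only $\Delta(H)\ge1$ needs attention.)

\begin{theorem}\label{thm:where}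
Let $\Delta(H)=k\ge1$, and let $H$ have exactly $a$ components $K_k^\circ$ and exactly $b$ components $K_{k,k}$. If $(a,b)\ne(1,0)$, then the conjecture holds for $H$. Hence every counterexample has the form $K_k^\circ\sqcup F$ with $\Delta(F)\le k$.
\end{theorem}

When $k$ is large compared with $F$, the answer is complete.

\begin{theorem}\label{thm:class}
Let $F$ be a graph, possibly with loops. There is $k_0(F)$ such that for all $k\ge k_0(F)$ the conjecture holds for $K_k^\circ\sqcup F$ if and only if $F$ has a loop or $F$ is triangle-free. If $F$ is loopless and contains a triangle, then for $k\ge k_0(F)$ inequality \eqref{eq:conj} fails for every $\delta\ge\max(3,|F|)$ and all large $|G|$. If $F$ is loopless and triangle-free, then the conjecture holds for all $k\ge\max(1,\Delta(F))$.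
\end{theorem}

\subsection*{Two published results}
The proof of Theorem~\ref{thm:counter} is self-contained. The case $(a,b)=(0,0)$ of Theorem~\ref{thm:where}, and nothing else, rests on the following theorem.

\begin{theorem}[Guggiari and Scott~\cite{GS}]\label{thm:GS}
If $\Delta(H)=k$ and no component of $H$ is $K_k^\circ$ or $K_{k,k}$, then there is $\delta_0(H)$ such that for $\delta\ge\delta_0(H)$ and $n$ large, $K_{\delta,n-\delta}$ maximizes $\hom(\cdot,H)$ among the $n$-vertex graphs of minimum degree $\delta$.
\end{theorem}

Theorem~\ref{thm:sharp} and the loopless triangle-free case of Theorem~\ref{thm:class} use the next inequality, in which $d_v$ is the degree of $v$ in $C$.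

\begin{theorem}[Sah, Sawhney, Stoner and Zhao~\cite{SSSZ}]\label{thm:SSSZ}
If $C$ is triangle-free and has no isolated vertices, then for every graph $F$, loops allowed,
\[
\hom(C,F)\le\prod_{uv\in E(C)}\hom(K_{d_u,d_v},F)^{1/(d_ud_v)}.
\]
\end{theorem}

Equality holds for $C=K_{p,q}$, which has $pq$ edges, each with exponent $1/(pq)$. Two observations accompany both applications. If $C$ has no isolated vertices, then each vertex $v$ lies on $d_v$ edges, so
\begin{equation}\label{eq:hand}
\sum_{uv\in E(C)}\Big(\frac1{d_u}+\frac1{d_v}\Big)=|C|.
\end{equation}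
If $C$ is triangle-free, then $N(u)\cap N(v)=\emptyset$ for every edge $uv$, so
\begin{equation}\label{eq:trifree}
d_u+d_v\le|C|\qquad\text{for all } uv\in E(C).
\end{equation}

Section~\ref{sec:red} reduces the problem for $K_k^\circ\sqcup F$ to a comparison between connected graphs and explains why the theorems take the form they do. Sections~\ref{sec:counter}--\ref{sec:class} prove Theorems~\ref{thm:counter}--\ref{thm:class} in order.

\section{Targets $K_k^\circ\sqcup F$: reduction to connected graphs}\label{sec:red}

Let $H=K_k^\circ\sqcup F$ with $k\ge1$. For a connected graph $C$ put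
\[
\varepsilon(C)=\frac{\hom(C,F)}{k^{|C|}},\qquad \varphi(C)=\frac{\ln(1+\varepsilon(C))}{|C|}.
\]
Then $\hom(C,H)=k^{|C|}+\hom(C,F)=k^{|C|}(1+\varepsilon(C))$, that is, $\hom(C,H)^{1/|C|}=ke^{\varphi(C)}$. Every graph receives the factor $k$ per vertex from $K_k^\circ$, and $\varphi(C)\ge0$ measures the gain per vertex that is due to $F$. From the definition we read off a comparison rule:
\begin{equation}\label{eq:compare}
|C|\ge|C'|\ \text{ and }\ \varepsilon(C)\le\varepsilon(C')\quad\Longrightarrow\quad\varphi(C)\le\varphi(C'),
\end{equation}
with strict inequality if $|C|>|C'|$ and $\varepsilon(C')>0$.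

Let $\mathcal C_\delta$ be the class of connected graphs of minimum degree at least $\delta$, and let
\[
\lambda_\delta=\max\{\varphi(K_{\delta+1}),\varphi(K_{\delta,\delta})\},
\]
so that the larger of the first two terms in \eqref{eq:conj} is $(ke^{\lambda_\delta})^{|G|}$. The next proposition shows that, when $\Delta(F)\le k$, the fate of \eqref{eq:conj} at a given $\delta$ depends only on whether some graph in $\mathcal C_\delta$ has $\varphi>\lambda_\delta$.

\begin{proposition}\label{prop:red}
Let $H=K_k^\circ\sqcup F$ with $k\ge1$, and let $\delta\ge1$.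
\begin{itemize}
\item[\textup{(a)}] If $\varphi(C)\le\lambda$ for all $C\in\mathcal C_\delta$, then $\hom(G,H)\le(ke^\lambda)^{|G|}$ for every $G$ of minimum degree at least $\delta$, with equality if and only if $\varphi(C)=\lambda$ for all components $C$ of $G$. In particular, if $\varphi(C)\le\lambda_\delta$ for all $C\in\mathcal C_\delta$, then \eqref{eq:conj} holds for every such $G$.
\item[\textup{(b)}] If $\Delta(F)\le k$ and $\varphi(C_0)>\lambda_\delta$ for some $C_0\in\mathcal C_\delta$, then for all sufficiently large $n$ some $n$-vertex graph of minimum degree $\delta$ violates \eqref{eq:conj}.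
\end{itemize}
\end{proposition}

\begin{proof}
(a) The components $C$ of $G$ lie in $\mathcal C_\delta$, and $\hom(G,H)=k^{|G|}\exp\big(\sum_C|C|\varphi(C)\big)$ with $\sum_C|C|=|G|$.

(b) Let $m=|C_0|$. For $n\ge2\delta$ write $n=qm+r$ with $q\ge0$ and $2\delta\le r<2\delta+m$, and let $G$ be the disjoint union of $q$ copies of $C_0$ and one copy of $K_{\delta,r-\delta}$. The last component absorbs the remainder of $n$. Since $r-\delta\ge\delta$, it has minimum degree exactly $\delta$, and so does $G$. We have
\[
\hom(G,H)\ge k^n e^{\varphi(C_0)(n-r)}\ge e^{-\varphi(C_0)(2\delta+m)}\,k^ne^{\varphi(C_0)n}.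
\]
The first two terms of \eqref{eq:conj} are at most $k^ne^{\lambda_\delta n}$. The third is at most $k^n+|F|k^{n-1}=(1+|F|/k)k^n$ by \eqref{eq:tree}; this is the only use of $\Delta(F)\le k$. Since $\varphi(C_0)>\lambda_\delta\ge0$ and $k,F,\delta,C_0$ do not depend on $n$, the value $\hom(G,H)$ exceeds all three terms for large $n$.
\end{proof}

Which connected graph maximizes $\varphi$? As a heuristic, fix $F$ and $\delta$ and let $k\to\infty$. Then $\varphi(C)$ is asymptotic to $\hom(C,F)/(|C|k^{|C|})$, so the power of $k$ decides: the best $C\in\mathcal C_\delta$ is an $F$-colorable one with the \emph{fewest vertices}. If $F$ has a loop, every graph is $F$-colorable and the smallest is $K_{\delta+1}$. If $F$ is loopless and triangle-free, an $F$-colorable graph is triangle-free, hence has at least $2\delta$ vertices by \eqref{eq:trifree}, and $K_{\delta,\delta}$ has this order. If $F$ is loopless and contains a triangle, then $K_{\delta+1}$ is not $F$-colorable once $\delta\ge|F|$, while a complete tripartite graph of minimum degree $\delta$ needs only about $3\delta/2$ vertices. This third case has no counterpart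 in \eqref{eq:conj}, and the three cases are those of Theorem~\ref{thm:class}. The conjecture, however, fixes $k$ and lets $\delta$ grow. The work in the proofs is to make each comparison uniform in $\delta$.

\section{Complete tripartite graphs and the counterexample}\label{sec:counter}

For $\delta\ge2$ let $T_\delta$ be the complete tripartite graph with parts of sizes $\frac\delta2,\frac\delta2,\frac\delta2$ if $\delta$ is even and $\frac{\delta+1}2,\frac{\delta+1}2,\frac{\delta-1}2$ if $\delta$ is odd. Its largest part has $\lceil\delta/2\rceil$ vertices and $|T_\delta|=\delta+\lceil\delta/2\rceil$, so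
\begin{equation}\label{eq:T}
T_\delta\text{ has minimum degree }\delta,\qquad 2\delta-|T_\delta|=\lfloor\delta/2\rfloor>0 .
\end{equation}
Moreover $\hom(T_\delta,K_3)=6$: a triangle with one vertex in each part has $6$ colorings, and every other vertex is adjacent to two vertices of the triangle, which forces it to take the color of the triangle vertex in its own part.

\begin{example}\label{ex:small}
Take $\delta=3$ and $k=7$, so that $T_3=K_{2,2,1}$ is the wheel with four spokes. Put $\varepsilon=6/7^5$. By \eqref{eq:KpqK3}, $K_{3,3}$ has $42$ proper $3$-colorings, so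
\[
\hom(K_4,H_7)=7^4,\qquad \hom(K_{3,3},H_7)=7^6+42=7^6(1+\varepsilon),\qquad \hom(T_3,H_7)=7^5+6=7^5(1+\varepsilon).
\]
The graph $K_{3,3}$ has seven times as many $3$-colorings as $T_3$, but its extra vertex divides $\varepsilon(\cdot)$ by $k=7$. Both graphs gain the same factor $1+\varepsilon$, and $T_3$ gains it on five vertices instead of six. Let $G$ be two disjoint copies of $T_3$, so $|G|=10$ and $\hom(G,H_7)=7^{10}(1+\varepsilon)^2>7^{10}+12\cdot7^5$. The three terms of \eqref{eq:conj} are $7^{10}$, $7^{10}(1+\varepsilon)^{5/3}$ and $\hom(K_{3,7},H_7)=7^{10}+402$, and all are smaller.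
\end{example}

For general $\delta$ the comparison is between $\varepsilon(T_\delta)\approx6k^{-3\delta/2}$ and $\varepsilon(K_{\delta,\delta})\approx 6\cdot2^\delta k^{-2\delta}$. The $\delta/2$ extra vertices of $K_{\delta,\delta}$ cost $k^{\delta/2}$ and return $2^\delta=4^{\delta/2}$, which is the source of the condition $k\ge4$.

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Here $F=K_3$ and $\Delta(F)=2\le k$. By Proposition~\ref{prop:red}(b) it suffices to show $\varphi(T_\delta)>\lambda_\delta$. We have $\varepsilon(T_\delta)=6k^{-|T_\delta|}>0$. Since $\delta\ge3$, the graph $K_{\delta+1}$ contains $K_4$, so $\varphi(K_{\delta+1})=0<\varphi(T_\delta)$. By \eqref{eq:KpqK3}, $\varepsilon(K_{\delta,\delta})=6(2^\delta-1)k^{-2\delta}$. As $|T_\delta|<2\delta$, the strict form of \eqref{eq:compare} gives $\varphi(K_{\delta,\delta})<\varphi(T_\delta)$ as soon as $\varepsilon(K_{\delta,\delta})\le\varepsilon(T_\delta)$, which by \eqref{eq:T} is the inequality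
\begin{equation}\label{eq:suff}
k^{\lfloor\delta/2\rfloor}\ge2^\delta-1 .
\end{equation}
If $\delta$ is even and $k\ge4$, then $k^{\delta/2}\ge2^\delta$. If $\delta$ is odd and $k\ge7$, we use induction in steps of two. For $\delta=3$, \eqref{eq:suff} reads $k\ge7$. If $k^{(\delta-1)/2}\ge2^\delta-1$, then
\[
2^{\delta+2}-1=4(2^\delta-1)+3\le4k^{(\delta-1)/2}+3\le7k^{(\delta-1)/2}\le k^{(\delta+1)/2}.
\]
So \eqref{eq:suff} holds in all cases covered by (a) and (b).
\end{proof}

\section{The sharp bound for $K_k^\circ\sqcup K_3$}\label{sec:sharp}

To show that $T_\delta$ maximizes $\varphi$ for even $\delta$ we need an upper bound on the number of $3$-colorings of a graph in terms of its order $m$ and its minimum degree. The bound should equal $6$ at $m=3\delta/2$, and it may grow by a factor of at most $4\le k$ per additional vertex.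

\begin{lemma}\label{lem:3col}
Let $C$ have $m$ vertices and minimum degree at least $\delta\ge3$. Then $\hom(C,K_3)\le6\cdot2^{2m-3\delta}$. If $C$ is $3$-colorable, then $m\ge3\delta/2$.
\end{lemma}

The bound is attained by $K_{\delta/2,\delta/2,\delta/2}$ and is nearly attained by $K_{\delta,\delta}$, where it gives $6\cdot2^\delta$ in place of $6(2^\delta-1)$. These two graphs are the models for the two cases of the proof.

\begin{proof}
We may assume that $C$ is $3$-colorable. Some color class has at least $m/3$ vertices, and its vertices have degree at most $2m/3$. So $\delta\le2m/3$.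

\emph{Case 1: $C$ contains a triangle $v_1v_2v_3$.} Once the triangle is colored, a vertex $w$ can take the color of $v_i$ only if $w\not\sim v_i$, and large degrees leave few such pairs. Let $t(w)$ be the number of $i$ with $w\not\sim v_i$, where $v_i\not\sim v_i$. Since $C$ has no $K_4$, we have $t(w)\in\{1,2,3\}$ for all $w$, and
\[
\sum_w t(w)=\sum_{i=1}^3(m-d_{v_i})\le3(m-\delta).
\]
For each of the $6$ colorings of the triangle, $w$ has at most $t(w)$ possible colors, and $t\le2^{t-1}$ for $t=1,2,3$. Hence $\hom(C,K_3)\le6\prod_w2^{t(w)-1}\le6\cdot2^{3(m-\delta)-m}=6\cdot2^{2m-3\delta}$.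

\emph{Case 2: $C$ is triangle-free.} No such anchor is available, but Theorem~\ref{thm:SSSZ} applies. By \eqref{eq:trifree}, $m\ge2\delta$ and all degrees are at most $m-\delta$. Put $m=2\delta+i$ with $i\ge0$. By \eqref{eq:KpqK3}, $\hom(K_{p,q},K_3)\le6\cdot2^{\max(p,q)}$, and $\max(p,q)/(pq)=1/\min(p,q)$, so
\begin{equation}\label{eq:log}
\log_2\hom(C,K_3)\le(\log_26)\sum_{uv}\frac1{d_ud_v}+\sum_{uv}\frac1{\min(d_u,d_v)},
\end{equation}
with sums over the edges of $C$. For the first sum, $2xy\le x^2+y^2$ gives
\[
\sum_{uv}\frac1{d_ud_v}\le\frac12\sum_{uv}\Big(\frac1{d_u^2}+\frac1{d_v^2}\Big)=\frac12\sum_v\frac1{d_v}\le\frac m{2\delta}=1+\frac i{2\delta}.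
\]
For the second, \eqref{eq:hand}, the bound $|E(C)|\ge m\delta/2$ and the degree bound $m-\delta$ give
\[
\sum_{uv}\frac1{\min(d_u,d_v)}=m-\sum_{uv}\frac1{\max(d_u,d_v)}\le m-\frac{m\delta}{2(m-\delta)}.
\]
The target is $\log_26+2m-3\delta=\log_26+\delta+2i$. It exceeds the right side of \eqref{eq:log} by at least $D-\frac i{2\delta}\log_26$, where
\[
D=\delta+2i-m+\frac{m\delta}{2(m-\delta)}=i-\delta+\frac{(2\delta+i)\delta}{2(\delta+i)}=\frac{2(i^2-\delta^2)+2\delta^2+i\delta}{2(\delta+i)}=\frac{i(2i+\delta)}{2(i+\delta)}\ge\frac i2 .
\]
Since $\delta\ge3>\log_26$, we have $\frac i2\ge\frac i{2\delta}\log_26$, which completes the proof.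
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $T=T_\delta=K_{\delta/2,\delta/2,\delta/2}$, so $|T|=3\delta/2$, $\varepsilon(T)=6k^{-3\delta/2}$ and $\hom(T,H_k)=k^{3\delta/2}+6$. By Proposition~\ref{prop:red}(a) it suffices to show that $\varphi(C)<\varphi(T)$ for every $C\in\mathcal C_\delta$ other than $T$. If $C$ is not $3$-colorable, then $\varphi(C)=0<\varphi(T)$. Otherwise $m=|C|\ge3\delta/2$ by Lemma~\ref{lem:3col}, and since $4/k\le1$,
\[
\varepsilon(C)\le6\cdot2^{-3\delta}(4/k)^m\le6\cdot2^{-3\delta}(4/k)^{3\delta/2}=6k^{-3\delta/2}=\varepsilon(T).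
\]
If $m>3\delta/2$, the strict form of \eqref{eq:compare} gives $\varphi(C)<\varphi(T)$. If $m=3\delta/2$, take a $3$-coloring of $C$. A vertex has at least $\delta$ neighbors, all outside its class, so each class has at most $m-\delta=\delta/2$ vertices. The three classes cover $3\delta/2$ vertices, so each has exactly $\delta/2$, and every vertex is adjacent to all $\delta$ vertices outside its class. Thus $C=T$.
\end{proof}

\begin{remark}
The hypothesis $k\ge4$ cannot be weakened to $k\ge3$ for large $\delta$. For $k=3$ and even $\delta\to\infty$, both $\varepsilon(K_{\delta,\delta})$ and $\varepsilon(T_\delta)$ tend to $0$ and their ratio $(2^\delta-1)3^{-\delta/2}$ tends to infinity, so $\varphi(K_{\delta,\delta})>\varphi(T_\delta)$ for large even $\delta$.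
\end{remark}

\section{Targets for which the conjecture holds}\label{sec:where}

Let $\Delta(H)=k$. The bound \eqref{eq:tree} says that a connected graph $C$ has $O(k^{|C|})$ colorings. The components $K_k^\circ$ and $K_{k,k}$ of $H$ reach this order: $\hom(C,K_k^\circ)=k^{|C|}$, and $\hom(C,K_{k,k})=2k^{|C|}$ if $C$ is bipartite (choose which side goes where) and $0$ otherwise. The following lemma shows that all other components lose a factor exponentially small in $\delta$, uniformly over $C\in\mathcal C_\delta$.

\begin{lemma}\label{lem:decay}
Let $k\ge1$ and $\Delta(F)\le k$, and suppose that no component of $F$ is $K_k^\circ$ or $K_{k,k}$. There are $B>0$ and $\gamma\in(0,1)$, depending only on $F$ and $k$, such that $\hom(C,F)\le B\gamma^\delta k^{|C|}$ for every $\delta\ge1$ and every $C\in\mathcal C_\delta$.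
\end{lemma}

The proof turns \eqref{eq:tree} into an identity: the ratio $\hom(C,F)/(|F|k^{|C|-1})$ is the probability that a random coloring grown along a spanning tree is a homomorphism. It then suffices to find a number of tests proportional to $\delta$, each of which the coloring fails with conditional probability bounded below. In the regular case the tests come from the following expansion property.

\begin{lemma}\label{lem:expand}
Let $F'$ be connected and $k$-regular with $k\ge1$, and $F'\ne K_k^\circ,K_{k,k}$. Then $|N(N(w))|\ge k+1$ for every vertex $w$.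
\end{lemma}

\begin{proof}
Let $S=N(w)$ and $Q=N(S)$; note $|S|=k$ and $w\in Q$. There are $k^2$ pairs $(s,q)$ with $s\in S$ and $q\in N(s)$, and each $q\in Q$ occurs in $|N(q)\cap S|\le k$ of them. So $|Q|\ge k$. Suppose $|Q|=k$. Then $N(q)=S$ for all $q\in Q$, and $N(s)=Q$ for all $s\in S$ because $N(s)\subseteq Q$ has size $k$. Thus $S\cup Q$ is closed under taking neighbors and is all of $V(F')$. If some $z$ lies in $S\cap Q$, then $S=N(z)=Q$ and $F'=K_k^\circ$. If $S\cap Q=\emptyset$, then $F'=K_{k,k}$. Both are excluded.
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:decay}]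
Since $\hom(C,F)$ is the sum of $\hom(C,F')$ over the components $F'$ of $F$, it suffices to find constants for each $F'$ and to take the sum of the $B$'s and the maximum of the $\gamma$'s. If $F'$ has no edge (a loop counts as an edge), then $\hom(C,F')=0$ because $C$ has an edge. If $k=1$, a connected graph with an edge and maximum degree at most $1$ is $K_1^\circ$ or $K_{1,1}$, which are excluded. So let $k\ge2$, let $F'$ have an edge, and put $f'=|F'|$.

Let $p_0p_1\dots p_\ell$ be a longest path in $C$. All neighbors of $p_0$ lie on it; call them $p_{i_1},\dots,p_{i_d}$ with $i_1<\dots<i_d$ and $d\ge\delta$. In particular $\ell\ge\delta$. Extend the path to a spanning tree of $C$, rooted at $p_0$, and define a random map $X:V(C)\to V(F')\cup\{\dagger\}$ from the root down. The color $X_{p_0}$ is uniform on $V(F')$. A child of a vertex of color $x\in V(F')$ receives each color in $N(x)$ with probability $1/k$ and the failure symbol $\dagger$ with the remaining probability $1-|N(x)|/k$, independently of everything earlier. Children of a vertex marked $\dagger$ are marked $\dagger$. Each homomorphism $C\to F'$ equals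 $X$ with probability exactly $(f')^{-1}k^{-(|C|-1)}$, so
\begin{equation}\label{eq:prob}
\hom(C,F')=f'k^{|C|-1}\Pr(X\text{ is a homomorphism }C\to F').
\end{equation}
The sequence $X_{p_0},X_{p_1},\dots,X_{p_\ell}$ is a Markov chain in which $\dagger$ is absorbing.

\emph{Case 1: $F'$ is not $k$-regular.} Here the tree alone produces failures. From any color there is a walk of some length $h\le f'-1$ to a vertex of degree less than $k$. The chain follows this walk with probability $k^{-h}$ and then moves to $\dagger$ with probability at least $1/k$. So from any color the chain reaches $\dagger$ within $f'$ steps with probability at least $k^{-f'}$. Cutting the first $\delta$ steps into $\lfloor\delta/f'\rfloor\ge\delta/f'-1$ consecutive blocks of $f'$ steps, we see that the probability in \eqref{eq:prob} is at most $(1-k^{-f'})^{\delta/f'-1}$.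

\emph{Case 2: $F'$ is $k$-regular.} Now $\dagger$ never appears, and the non-tree edges at $p_0$ must be used. The chain is the simple random walk on $F'$; let $P^g(y,A)$ be the probability that the walk started at $y$ is in $A$ after $g$ steps. One step is not enough to guarantee a failure, since $P^1(y,N(x))=1$ when $N(y)=N(x)$, but two steps are. Given $w$ and $x$, Lemma~\ref{lem:expand} provides $z\in N(N(w))\setminus N(x)$, and the walk goes from $w$ to $z$ in two steps with probability at least $k^{-2}$. So $P^2(w,N(x))\le1-k^{-2}$, and conditioning on the position two steps before the end gives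
\begin{equation}\label{eq:walk}
P^g(y,N(x))=\sum_wP^{g-2}(y,\{w\})\,P^2(w,N(x))\le1-k^{-2}\qquad(g\ge2;\ x,y\in V(F')).
\end{equation}
Condition on $X_{p_0}=x$ and put $Y_j=X_{p_{i_j}}$. If $X$ is a homomorphism, then $Y_j\in N(x)$ for all $j\le d$. We test only $Y_3,Y_5,\dots,Y_{2h+1}$ with $h=\lfloor(\delta-1)/2\rfloor\ge\delta/2-1$, which is possible as $2h+1\le\delta\le d$. Given the colors of $p_0,\dots,p_{i_{2j-1}}$, the event $Y_{2j+1}\in N(x)$ has probability $P^g(Y_{2j-1},N(x))$ with $g=i_{2j+1}-i_{2j-1}\ge2$, which is at most $1-k^{-2}$ by \eqref{eq:walk}. Multiplying over $j=1,\dots,h$, the probability in \eqref{eq:prob} is at most $(1-k^{-2})^{\delta/2-1}$.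

In both cases the probability is at most a constant times $\gamma^\delta$ for some $\gamma<1$ depending only on $F'$ and $k$, and \eqref{eq:prob} gives the lemma.
\end{proof}

Let $F$ be the union of the components of $H$ other than the $a$ copies of $K_k^\circ$ and the $b$ copies of $K_{k,k}$, and let $\eta=B\gamma^\delta$ with the constants of Lemma~\ref{lem:decay}. For $C\in\mathcal C_\delta$,
\begin{equation}\label{eq:main}
\hom(C,H)=k^{|C|}\big(a+2b\cdot\mathbf 1[C\text{ is bipartite}]+\varepsilon(C)\big),\qquad 0\le\varepsilon(C)=\frac{\hom(C,F)}{k^{|C|}}\le\eta .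
\end{equation}
This formula explains Theorem~\ref{thm:where}. If $a\ge2$ or $b\ge1$, then $K_{\delta+1}$ or $K_{\delta,\delta}$ gains at least $(\ln 2)/(2\delta)$ per vertex in the exponent from the integer term, and passing to a graph with one more vertex loses an amount of order $\delta^{-2}$. The error $\eta$ is exponentially small and cannot make up for this. For $(a,b)=(1,0)$ the integer term is $1$ for every $C$, its logarithm vanishes, and the error term decides.

\begin{proof}[Proof of Theorem~\ref{thm:where}]
If $(a,b)=(0,0)$, Theorem~\ref{thm:GS} bounds $\hom(G,H)$ by the third term of \eqref{eq:conj}. So assume $a\ge2$ or $b\ge1$; in particular $s:=a+2b\ge2$. Since $(1+\eta)^{2\delta}\le e^{2\delta B\gamma^\delta}\to1$, there is $\delta_0\ge1$ such that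
\begin{equation}\label{eq:eta}
(1+\eta)^{2\delta}\le2\qquad\text{for all }\delta\ge\delta_0 .
\end{equation}
Fix $\delta\ge\delta_0$ and let $\mu$ be the larger of $\hom(K_{\delta+1},H)^{1/(\delta+1)}$ and $\hom(K_{\delta,\delta},H)^{1/2\delta}$. By \eqref{eq:main}, $\mu\ge ka^{1/(\delta+1)}$ and $\mu\ge ks^{1/2\delta}$. We show that $\hom(C,H)^{1/|C|}\le\mu$ for all $C\in\mathcal C_\delta$. Multiplying over components then gives $\hom(G,H)\le\mu^{|G|}$, hence \eqref{eq:conj}, for every $G$ of minimum degree at least $\delta$. For $C=K_{\delta+1}$ and $C=K_{\delta,\delta}$ there is nothing to prove, so we exclude these.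

\emph{$C$ is bipartite.} Both sides have at least $\delta$ vertices, and $|C|=2\delta$ forces $C=K_{\delta,\delta}$. So $|C|\ge2\delta+1$ and $\hom(C,H)^{1/|C|}\le k(s+\eta)^{1/(2\delta+1)}$. This is at most $ks^{1/2\delta}$ if and only if $(s+\eta)^{2\delta}\le s^{2\delta+1}$, that is, $(1+\eta/s)^{2\delta}\le s$, which follows from \eqref{eq:eta} and $s\ge2$.

\emph{$C$ is not bipartite and $a\ge2$.} As $C\ne K_{\delta+1}$, we have $|C|\ge\delta+2$ and $\hom(C,H)^{1/|C|}\le k(a+\eta)^{1/(\delta+2)}$. This is at most $ka^{1/(\delta+1)}$ if and only if $(1+\eta/a)^{\delta+1}\le a$, and $(1+\eta/a)^{\delta+1}\le(1+\eta)^{2\delta}\le2\le a$.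

\emph{$C$ is not bipartite and $a\le1$.} By \eqref{eq:main} and \eqref{eq:eta}, $\hom(C,H)^{1/|C|}\le k(1+\eta)^{1/|C|}\le k(1+\eta)\le k2^{1/2\delta}\le ks^{1/2\delta}$.

Finally, a counterexample $H$ has $k=\Delta(H)\ge1$ and $(a,b)=(1,0)$, so $H=K_k^\circ\sqcup F$ with $\Delta(F)\le k$.
\end{proof}

\section{Classification for large $k$}\label{sec:class}

Let $H=K_k^\circ\sqcup F$ and $f=|F|$. If $f=0$, all terms in \eqref{eq:conj} equal $k^{|G|}$, so let $f\ge1$. Put
\[
M=(4f+4)^{2f}.
\]
We prove Theorem~\ref{thm:class} with $k_0(F)=M$, treating in turn the three cases of the heuristic in Section~\ref{sec:red}.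

\subsection{$F$ loopless with a triangle}\label{sub:tri}
Let $k\ge M$ and $\delta\ge\max(3,f)$. Since $f\ge3$, we have $k\ge f^6\ge\Delta(F)$, and by Proposition~\ref{prop:red}(b) it suffices to show $\varphi(T_\delta)>\lambda_\delta$. The triangle in $F$ gives $\varepsilon(T_\delta)\ge6k^{-|T_\delta|}>0$. A homomorphism from a clique to a loopless graph is injective and $\delta+1>f$, so $\varphi(K_{\delta+1})=0$; this is where $\delta\ge f$ is used. For $\delta\ge3$ we have $\lfloor\delta/2\rfloor\ge(\delta-1)/2\ge\delta/3$, so $f^{2\delta}\le k^{\delta/3}\le k^{2\delta-|T_\delta|}$ by \eqref{eq:T}. Therefore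
\[
\varepsilon(K_{\delta,\delta})\le f^{2\delta}k^{-2\delta}\le k^{-|T_\delta|}\le\varepsilon(T_\delta),
\]
and since $|T_\delta|<2\delta$, the strict form of \eqref{eq:compare} gives $\varphi(K_{\delta,\delta})<\varphi(T_\delta)$.

\subsection{$F$ loopless and triangle-free}\label{sub:free}
Let $k\ge\max(1,\Delta(F))$; this includes all $k\ge M$. Then $\Delta(H)=k$, and $F$, being loopless, has no component $K_k^\circ$. If $F$ has a component $K_{k,k}$, Theorem~\ref{thm:where} applies with $a=1$ and $b\ge1$. Otherwise Lemma~\ref{lem:decay} applies to $F$ and yields $\delta_0$ with $\varepsilon(K_{\delta,\delta})\le1$ for all $\delta\ge\delta_0$. Fix such a $\delta$. We show $\varphi(C)\le\varphi(K_{\delta,\delta})$ for all $C\in\mathcal C_\delta$; Proposition~\ref{prop:red}(a) then gives \eqref{eq:conj}.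

If $\hom(C,F)=0$, then $\varphi(C)=0$. So let $\hom(C,F)>0$. A homomorphism to a loopless graph maps triangles to triangles, so $C$ is triangle-free, and $|C|\ge2\delta$ by \eqref{eq:trifree}. By \eqref{eq:hand}, $k^{|C|}=\prod_{uv}\big(k^{d_u+d_v}\big)^{1/(d_ud_v)}$, so dividing the inequality of Theorem~\ref{thm:SSSZ} by $k^{|C|}$ gives
\[
\varepsilon(C)\le\prod_{uv\in E(C)}\varepsilon(K_{d_u,d_v})^{1/(d_ud_v)}.
\]
For $p,q\ge1$, every coloring of $K_{p,q}$ extends in at most $\Delta(F)\le k$ ways to an additional vertex on either side, so $\varepsilon(K_{p,q})$ is non-increasing in $p$ and in $q$. Each factor thus satisfies $\varepsilon(K_{d_u,d_v})\le\varepsilon(K_{\delta,\delta})$, and $\varepsilon(C)\le\varepsilon(K_{\delta,\delta})^R$ with $R=\sum_{uv}1/(d_ud_v)$. By \eqref{eq:trifree} and \eqref{eq:hand},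
\[
R=\sum_{uv}\frac{1/d_u+1/d_v}{d_u+d_v}\ge\frac1{|C|}\sum_{uv}\Big(\frac1{d_u}+\frac1{d_v}\Big)=1 .
\]
Since $\varepsilon(K_{\delta,\delta})\le1$, this gives $\varepsilon(C)\le\varepsilon(K_{\delta,\delta})$, and \eqref{eq:compare} applies. (The last step is the reason for treating components $K_{k,k}$ separately: they make $\varepsilon(K_{\delta,\delta})\ge2$.)

\subsection{$F$ with a loop}\label{sub:loop}
Now $K_{\delta+1}$ should be optimal. A graph $C\in\mathcal C_\delta$ with $j$ more vertices than $K_{\delta+1}$ pays a factor $k^{-j}$ in $\varepsilon(C)$, so we must show that it has at most $M^j$ times as many $F$-colorings, with $M$ independent of $\delta$.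

\begin{lemma}\label{lem:loop}
Let $F$ have a loop, let $\delta\ge1$ and $j\ge1$, and let $C$ have minimum degree at least $\delta$ and $m=\delta+1+j$ vertices. Then $\hom(C,F)\le M^j\hom(K_{\delta+1},F)$.
\end{lemma}

The lemma settles this case for $k\ge M$ and every $\delta\ge1$. Indeed, let $C\in\mathcal C_\delta$ have $\delta+1+j$ vertices. If $j=0$, then $C=K_{\delta+1}$. If $j\ge1$, then $\varepsilon(C)\le(M/k)^j\varepsilon(K_{\delta+1})\le\varepsilon(K_{\delta+1})$, so $\varphi(C)\le\varphi(K_{\delta+1})$ by \eqref{eq:compare}, and Proposition~\ref{prop:red}(a) gives \eqref{eq:conj}.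

The degree condition says that every vertex of $C$ has at most $m-1-\delta=j$ non-neighbors other than itself, so $C$ is close to $K_m$ when $j$ is small compared with $m$. We repair each coloring of $C$ to a coloring of $K_m$ and bound the number of colorings with the same repair by a function of $f$ and $j$ alone.

\begin{example}\label{ex:indep}
Let $F$ be an edge $cx$ with a loop at $c$, so that $\hom(C,F)$ counts independent sets and $\hom(K_m,F)=m+1$. A nonempty independent set of $C$ consists of its first vertex $r$ in a fixed order and some of the at most $j$ non-neighbors of $r$. Hence $\hom(C,F)\le1+m2^j\le2^j\hom(K_m,F)$. In terms of colorings, we keep $r$ colored $x$ and recolor the rest of the independent set with $c$. Recoloring $r$ as well would also give a coloring of $K_m$, but it would forget where the independent set is, at the cost of a factor $m$ that is not bounded in terms of $j$.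
\end{example}

In general there are several groups of vertices in conflict, and we keep one root in each.

\begin{proof}[Proof of Lemma~\ref{lem:loop}]
The loop gives $\hom(K_{\delta+1},F)\ge1$. If $m\le f(j+1)$, then $m\le2fj$ and $\hom(C,F)\le f^{2fj}\le M^j$. So let $m>f(j+1)$. Fix linear orders on $V(C)$ and $V(F)$, and let $K_m$ be the complete graph on $V(C)$.

\emph{The conflict graph.} For a homomorphism $\psi:C\to F$ let $\Gamma$ be the graph on $V(C)$ in which $u\ne w$ are adjacent when $\psi(u)\not\sim\psi(w)$; this includes the case that $\psi(u)=\psi(w)$ has no loop. The edges of $\Gamma$ are the pairs that prevent $\psi$ from being a coloring of $K_m$. They are non-edges of $C$, so $\Delta(\Gamma)\le j$. Call a vertex \emph{bad} if it is not isolated in $\Gamma$, and let $D_1,\dots,D_h$ be the components of $\Gamma$ that consist of bad vertices. Adjacency in $\Gamma$ depends only on colors: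
\begin{equation}\label{eq:colors}
\text{if }uw\in E(\Gamma),\ \psi(u')=\psi(u)\text{ and }u'\ne w,\text{ then }u'w\in E(\Gamma).
\end{equation}
Thus the color class of a bad vertex $u$ with $\Gamma$-neighbor $w$ is contained in the set formed by $w$ and its $\Gamma$-neighbors, and so it has at most $j+1$ vertices.

\emph{The repaired coloring.} Since $m>f(j+1)$, some color class has at least $j+2$ vertices; let $c$ be the first such color. No vertex of color $c$ is bad. Two vertices of color $c$ are not $\Gamma$-adjacent, so $c$ has a loop, and a vertex of color $c$ is not $\Gamma$-adjacent to any other vertex, so $c$ is adjacent to every color used by $\psi$. Let the \emph{root} $r_i$ be the first vertex of $D_i$, and obtain $\psi'$ from $\psi$ by recoloring every vertex of $D_i\setminus\{r_i\}$ with $c$, for all $i$. Then $\psi'$ is a homomorphism $K_m\to F$. Indeed, let $u\ne w$. If $\psi'(u)=c$ or $\psi'(w)=c$, then $\psi'(u)\sim\psi'(w)$, since $\psi'$ uses only colors used by $\psi$. Otherwise neither vertex was recolored. If their colors were non-adjacent, then $u$ and $w$ would be $\Gamma$-adjacent, hence in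 the same $D_i$, and both would equal $r_i$, which is impossible.

It remains to bound the number of $\psi$ with a given $\psi'$. We recover $\psi$ from $\psi'$ and two pieces of additional data.

\emph{The set of roots.} A root has a color $x=\psi(r_i)=\psi'(r_i)\ne c$, and $(\psi')^{-1}(x)\subseteq\psi^{-1}(x)$ has at most $j+1$ vertices because $r_i$ is bad. So all roots lie in the union of the classes of $\psi'$ of size at most $j+1$. This union depends only on $\psi'$ and has at most $f(j+1)\le2fj$ vertices, so there are at most $4^{fj}$ possibilities for the set of roots.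

\emph{Exploring the components.} Exploring $D_i$ vertex by vertex could take up to $f(j+1)$ steps and cost too much; by \eqref{eq:colors}, one vertex per color suffices. We maintain a set $W$ of \emph{revealed} vertices whose $\psi$-colors are known, starting with the roots, for which $\psi(r_i)=\psi'(r_i)$. While some color $x$ occurs on $W$ and has not been processed, take the first such $x$ and the first vertex $u\in W$ with $\psi(u)=x$, add the $\Gamma$-neighbors of $u$ to $W$ with their $\psi$-colors, and declare $x$ processed (at $u$). The $\Gamma$-neighbors of $u$ are among its at most $j$ non-neighbors in $C$, and for each of these the step records either ``not a $\Gamma$-neighbor'' or one of $f$ colors. So each step has at most $(f+1)^j$ outcomes. The choice of $u$ and the decision to stop are determined by $\psi'$, the roots and the earlier outcomes, and there are at most $f$ steps, so the whole procedure has at most $(f+1)^{fj}$ outcomes.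

At the end $W$ is closed under $\Gamma$-neighbors. To see this, let $u'\in W$, let $w$ be a $\Gamma$-neighbor of $u'$, and let $u\in W$ be the vertex at which the color $\psi(u')$ was processed. Either $w=u\in W$, or $uw\in E(\Gamma)$ by \eqref{eq:colors} and $w$ was added when $u$ was treated. As $W$ contains every root and each $D_i$ is connected in $\Gamma$, the set $W$ contains $D_1\cup\dots\cup D_h$. So $\psi$ is known on $W$, and $\psi=\psi'$ outside $W$.

\emph{Conclusion.} Each $\psi'$ arises from at most $4^{fj}(f+1)^{fj}=(4f+4)^{fj}$ homomorphisms $\psi$. Restricting a coloring of $K_m$ to $\delta+1$ fixed vertices shows $\hom(K_m,F)\le f^j\hom(K_{\delta+1},F)$. Therefore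
\[
\hom(C,F)\le(4f+4)^{fj}\hom(K_m,F)\le\big(f(4f+4)^f\big)^j\hom(K_{\delta+1},F)\le M^j\hom(K_{\delta+1},F).
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
Let $k\ge k_0(F)=M$. If $F$ has a loop, the conjecture holds by Section~\ref{sub:loop}. If $F$ is loopless and triangle-free, it holds by Section~\ref{sub:free}, which needs only $k\ge\max(1,\Delta(F))$. In the remaining case $F$ is loopless and contains a triangle, and by Section~\ref{sub:tri} inequality \eqref{eq:conj} fails for every $\delta\ge\max(3,|F|)$ and all large $|G|$, so no $\delta_0(H)$ exists.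
\end{proof}

\begin{thebibliography}{9}
\bibitem{GS} Hannah Guggiari and Alex Scott, \emph{Maximising $H$-colourings of graphs}, J. Graph Theory 92 (2019); arXiv:1611.02911 (2016).
\bibitem{SSSZ} Sah, Sawhney, Stoner and Zhao, \emph{A reverse Sidorenko inequality}, Invent. Math. 221 (2020).
\end{thebibliography}
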